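# Deciding finite presentability of inverse subsemigroups of free inverse semigroups

## 1. The decision theorem and what it asserts

Let $FI_n$ be the free inverse semigroup on $X=\{x_1,\dots,x_n\}$. Its elements are represented by non-empty words over $X\cup X^{-1}$.

**Theorem 1.** There is an algorithm which, given $n\ge 1$ and a non-empty finite set of non-empty words over $X\cup X^{-1}$, decides whether the inverse subsemigroup $S$ of $FI_n$ generated by these words is finitely presented. If $S$ is finitely presented, the algorithm also outputs a finite presentation of $S$ on the given generators.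

The algorithm is uniform: one procedure serves all $n$ and all inputs. "Finitely presented" is meant in the class of inverse semigroups: $S\cong\mathrm{Inv}\langle Y\mid R\rangle$ with $Y$ and $R$ finite, so that the laws of inverse semigroups are free of charge and only the additional relations are counted.

The question whether this is decidable for rank $n\ge2$ comes from the paper of Jung Won Cho and Nik Ruskuc, "Generators and presentations of inverse subsemigroups of the monogenic free inverse semigroup", arXiv:2402.05875 (2024). Two results of Oliveira and Silva (2005) frame it: every finitely generated inverse subsemigroup of $FI_1$ is finitely presented, while in rank at least $2$ some finitely generated inverse subsemigroup is not. So for $n\ge2$ there is something to decide.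

One can test whether two given words are equal in $S$, since the word problem of $FI_n$ is decidable, and so one can list all finite sets $R$ of relations true in $S$. But to certify that a given $R$ suffices one must derive infinitely many true relations from it, and the list alone gives no way to do this. The proof therefore first replaces "some finite $R$ suffices" by a geometric condition that does not mention $R$ (Theorem 2 in Section 5), and then expresses the geometric condition in a logic with a decidable theory.

## 2. Presentations, natural order, and Munn's pairs

**Inverse semigroups.** In an inverse semigroup each $x$ has a unique $x^{-1}$ with $xx^{-1}x=x$ and $x^{-1}xx^{-1}=x^{-1}$; equivalently, the semigroup is regular and its idempotents commute. We use $(xy)^{-1}=y^{-1}x^{-1}$ and the natural partial order: $x\le y$ iff $x=ey$ for some idempotent $e$, equivalently $x=yf$ for some idempotent $f$. For idempotents, $e\le f$ iff $ef=e$. For instance $wzz^{-1}w^{-1}\le ww^{-1}$, because $(wzz^{-1}w^{-1})(ww^{-1})=wzz^{-1}w^{-1}$. The symmetric inverse monoid on a set $V$ consists of all partial injections $V\to V$; we let it act on the right.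

**Presentations.** Let $Y=\{y_1,\dots,y_m\}$ and $\hat Y=Y\cup Y^{-1}$. $\mathrm{Inv}\langle Y\mid R\rangle$ is the quotient of the free inverse semigroup on $Y$ by the congruence generated by $R\subseteq\hat Y^+\times\hat Y^+$. If $S$ is generated as an inverse semigroup by $s_1,\dots,s_m$, write $[w]\in S$ for the value of $w\in\hat Y^+$ under $y_i\mapsto s_i$. A relation $u=v$ is *true* if $[u]=[v]$.

**Lemma 1.** If $S$ is finitely presented, then $S=\mathrm{Inv}\langle Y\mid R\rangle$, via $y_i\mapsto s_i$, for some finite set $R$ of true relations.

*Proof.* Let $S=\mathrm{Inv}\langle Z\mid R'\rangle$ be a finite presentation. Choose words $\zeta_z$ over $\hat Y$ and $\eta_y$ over $\hat Z$ with $z=\zeta_z$ and $y=\eta_y$ in $S$. Let $R$ consist of the relations of $R'$ with each $z$ replaced by $\zeta_z$, together with $y=\eta_y(\zeta)$ for $y\in Y$, where $\eta_y(\zeta)$ is $\eta_y$ with each $z$ replaced by $\zeta_z$. All these are true, so there is a surjection $\mathrm{Inv}\langle Y\mid R\rangle\to S$. The relations of $R'$ hold for the elements $\zeta_z$ of $\mathrm{Inv}\langle Y\mid R\rangle$, so $z\mapsto\zeta_z$ induces a homomorphism $S\to\mathrm{Inv}\langle Y\mid R\rangle$.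 The composite $\mathrm{Inv}\langle Y\mid R\rangle\to S\to\mathrm{Inv}\langle Y\mid R\rangle$ sends $y$ to $\eta_y(\zeta)=y$, so it is the identity. Hence the surjection is injective. $\square$

**The ambient semigroup.** Let $H$ be a group with a finite generating set and $d$ its left-invariant word metric; balls are finite. Put
$$Sz(H)=\{(A,g): A\subseteq H\text{ finite},\ 1,g\in A\},\qquad (A,g)(B,h)=(A\cup gB,\ gh).$$
With $(A,g)^{-1}=(g^{-1}A,g^{-1})$ we get $(A,g)(A,g)^{-1}=(A,1)$ and $(A,1)(A,g)=(A,g)$, and similarly on the other side. The idempotents are the $(A,1)$, and they commute. So $Sz(H)$ is an inverse monoid.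

Munn's theorem (Munn, Scheiblich) says: with $F=F(X)$ the free group, $FI_n$ is isomorphic to the inverse subsemigroup of $Sz(F)$ consisting of the $(A,g)$ with $|A|\ge2$ and $A$ the vertex set of a subtree of the Cayley tree. A word $w$ goes to the pair (set of vertices visited by the path from $1$ labelled $w$, reduced form of $w$).

**Example 1.** In $FI_1$, with $F(x)$ written as $\mathbb Z$, the word $x^2$ is the pair $(\{0,1,2\},2)$ and $x^2x^{-3}$ is $(\{-1,0,1,2\},-1)$. In $FI_2$ on $\{x,t\}$ the word $tt^{-1}x^2$ is $(\{1,t,x,x^2\},x^2)$: the excursion to $t$ is recorded although it cancels in the group.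

## 3. The tiled graph of a subsemigroup

From here to the end of Section 7, $H$ is any group with a finite generating set, and $S\le Sz(H)$ is generated as an inverse semigroup by $s_i=(A_i,g_i)$, $1\le i\le m$. Write $[w]=(A_w,g_w)$ and $G=\langle g_1,\dots,g_m\rangle\le H$. "Path" means a walk: vertices and edges may repeat, and edges may be traversed backwards.

**Definition.** $\Gamma$ is the graph with vertex set $G$ and, for $h\in G$ and $1\le i\le m$, an edge $e=(h,i)$ from $h$ to $hg_i$ labelled $y_i$; traversed backwards it reads $y_i^{-1}$. The *tile* of $e$ is $\tau(e)=hA_i$; it contains both endpoints of $e$. For a subgraph $P$, $\tau(P)$ is the union of the tiles of its edges.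

$G$ acts on $\Gamma$ from the left, with $\tau(ge)=g\tau(e)$. For $w\in\hat Y^+$ and $h\in G$ there is exactly one path from $h$ labelled $w$; call it, and its underlying subgraph, $\pi_h(w)$. Then

$$\pi_h(w)\ \text{ ends at } hg_w,\qquad \tau(\pi_h(w))=hA_w. \tag{1}$$

Indeed, for $w=y_i$ this is the definition. For $w=y_i^{-1}$ the path runs back along $(hg_i^{-1},i)$, whose tile is $hg_i^{-1}A_i=hA_{y_i^{-1}}$. For $w=w'y$ use $A_{w'y}=A_{w'}\cup g_{w'}A_y$ and induction. So for any $h\in G$:

$$[u]=[v]\iff \pi_h(u),\ \pi_h(v)\text{ have the same end and } \tau(\pi_h(u))=\tau(\pi_h(v)). \tag{2}$$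

A word is thus a walk; its value in $S$ remembers only the end of the walk and the region covered by its tiles.

**Definition.** For finite $B\subseteq H$, $\Gamma_B$ is the finite graph with vertex set $G\cap B$ and all edges $e$ with $\tau(e)\subseteq B$. For a finite connected subgraph $P$ with at least one edge, the *closure* $\mathrm{cl}(P)$ is the connected component of $\Gamma_{\tau(P)}$ containing $P$. $P$ is *full* if it is finite, connected, has at least one edge, and $P=\mathrm{cl}(P)$.

So $\mathrm{cl}(P)$ contains every edge that can be reached from $P$ without leaving the region covered by $P$. We use constantly: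

$$\tau(\mathrm{cl}(P))=\tau(P);\quad \mathrm{cl}(P)\text{ is full};\quad P\subseteq N,\ N\text{ full}\ \Rightarrow\ \mathrm{cl}(P)\subseteq N. \tag{3}$$

For the first, $P\subseteq \mathrm{cl}(P)$ and all tiles of $\mathrm{cl}(P)$ lie in $\tau(P)$. The second follows from the first. For the third, $\tau(P)\subseteq\tau(N)$ gives $\Gamma_{\tau(P)}\subseteq\Gamma_{\tau(N)}$, so $\mathrm{cl}(P)$ is connected, meets $N$ and lies in $\Gamma_{\tau(N)}$; hence it lies in the component $N$.

**Example 2 ($FI_n$ itself).** The generators are $(\{1,x_i\},x_i)$, so $\Gamma$ is the Cayley tree and the tile of an edge is the set of its two endpoints. A finite connected $P$ with an edge is a subtree, $\tau(P)=V(P)$, and $\Gamma_{V(P)}=P$. The full graphs are exactly the finite subtrees with at least one edge.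

**Example 3 ($S=\langle x^2,x^3\rangle\le FI_1$).** Here $G=\mathbb Z$, with $y_1$-edges $k\to k+2$ of tile $[k,k+2]$ and $y_2$-edges $k\to k+3$ of tile $[k,k+3]$. Consider $\Gamma_{[r,s]}$. If $s-r=2$ it is the edge $r\to r+2$ and the isolated vertex $r+1$. If $s-r=3$ its edges $r\to r+2$, $r\to r+3$, $r+1\to r+3$ connect all four vertices. If $s-r\ge4$ it is connected by induction, since $s$ is joined to $s-2$. The tiles of a connected graph form an interval, because edges with a common vertex have overlapping tiles. So the full graphs are the $\Gamma_{[r,s]}$ with $s-r\ge3$ and the single edges $r\to r+2$.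

**$Y$-graphs.** A $Y$-graph is a directed graph with edges labelled by $Y$; morphisms preserve incidence, direction and labels. It is *inverse* if at each vertex, for each label, at most one edge goes out and at most one comes in. Subgraphs of $\Gamma$ are inverse. On the vertex set of an inverse $Y$-graph every $y\in \hat Y$ acts as a partial injection, and a word is *readable* from a vertex if it labels a path from there. A morphism from a connected $Y$-graph to an inverse one is determined by the image of one vertex: once the image of a vertex is known, so is the image of each edge at it.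

**Lemma 2.** Let $N$ be a connected $Y$-graph with a vertex $h$, and $\Sigma$ an inverse $Y$-graph with a vertex $x$. Suppose (i) every label of a path in $N$ from $h$ is readable in $\Sigma$ from $x$, and (ii) labels of two paths in $N$ from $h$ with the same end lead from $x$ to the same vertex (empty paths are allowed). Then there is a unique morphism $N\to\Sigma$ with $h\mapsto x$.

*Proof.* Send the end of the path labelled $w$ to the vertex that $w$ leads to from $x$; this is well defined by (ii), and $h\mapsto x$ by the empty path. Let an edge run from $v$ to $v'$ with label $y$, and let $w$ label a path from $h$ to $v$. Then $wy$ labels a path to $v'$ and is readable from $x$, so $\Sigma$ has an edge labelled $y$ from the image of $v$ to the image of $v'$, unique as $\Sigma$ is inverse. Uniqueness of the morphism was noted above. $\square$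

## 4. A long cycle in rank two, by hand

In $FI_2$ on $\{x,t\}$ take the generators $tt^{-1}x^2$ and $t^{-1}tx^3$:
$$A_1=\{1,x,x^2,t\},\ g_1=x^2;\qquad A_2=\{1,x,x^2,x^3,t^{-1}\},\ g_2=x^3;\qquad G=\langle x\rangle .$$
For $N\ge2$ let
$$A=\{x^k:0\le k\le 2N+3\}\cup\{x^kt: k=0,2,\dots,2N-2\text{ or }k=3,5,\dots,2N+1\}\cup\{t^{-1},x^{2N}t^{-1}\}.$$
A $y_1$-edge at $x^k$ lies in $\Gamma_A$ iff $x^k,x^{k+1},x^{k+2},x^kt\in A$, that is, iff $k\in\{0,2,\dots,2N-2\}\cup\{3,5,\dots,2N+1\}$. A $y_2$-edge at $x^k$ lies in $\Gamma_A$ iff $k=0$ or $k=2N$. So the edges of $\Gamma_A$ are

- the even path $1\to x^2\to\cdots\to x^{2N}$, with all labels $y_1$;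
- the odd path $x^3\to x^5\to\cdots\to x^{2N+3}$, with all labels $y_1$;
- $\beta_0:1\to x^3$ and $\beta_1:x^{2N}\to x^{2N+3}$, with label $y_2$.

They form a single cycle $\Delta$. The flags $x^kt$ and $x^kt^{-1}$ are there to switch edges on and off one at a time. Put
$$f=(y_2y_1^N)(y_2y_1^N)^{-1},\quad g=(y_1^Ny_2)(y_1^Ny_2)^{-1};\qquad f\,y_1^Ny_2\;=\;g\,y_2y_1^N .$$
The last relation is true by (2): starting at $1$, both sides traverse all of $\Delta$ and end at $x^{2N+3}$.

Could it follow from true relations of small diameter? Let $C=\Delta\setminus\beta_1$ and $D=\Delta\setminus\beta_0$ (only the edge is deleted), and glue a copy of $C$ and a copy of $D$ along the even path only. In the resulting inverse graph $Q$ the odd path occurs twice. Both $f$ and $g$ fix the vertex $1$ of $Q$, yet $y_2y_1^N$ leads from $1$ to the end of the odd path in $C$, and $y_1^Ny_2$ leads to the end of the odd path in $D$. So our relation fails in the action on $Q$. On the other hand, to tell $Q$ from $\Delta$ a walk should use both $\beta_0$ and $\beta_1$, hence cover both $b=t^{-1}$ and $a=x^{2N}t^{-1}$. These are $2N+2$ apart, since $a^{-1}b=tx^{-2N}t^{-1}$. Section 6 turns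 this into a proof that no finite set of relations suffices.

## 5. Linked pairs, obstructions, and the criterion

We now isolate what made $C$, $D$, $a$, $b$ work. For $a\in H$ let $E_a$ be the set of edges $e$ with $a\in\tau(e)$, and let $N-a$ be $N$ with the edges in $E_a$ deleted and all vertices kept. Let $\mathrm{comp}_p$ denote the connected component of the vertex $p$. In Example 3, $\Gamma_{[0,5]}-0$ is $\Gamma_{[1,5]}$ together with the isolated vertex $0$.

**Definition.** A *linked pair* $(C,D;a,b)$ consists of full graphs $C,D$ and elements $a,b\in\tau(C)\cup\tau(D)$ with $a\notin\tau(C)$ and $b\notin\tau(D)$, such that for some vertex $p\in C\cap D$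
$$\mathrm{comp}_p(C-b)=\mathrm{comp}_p(D-a).$$
Its *gap* is $d(a,b)$. It is *consistent* if $C\cup D$ is full and $C\cap D$ is connected; otherwise it is an *obstruction*.

So $a\in\tau(D)$ and $b\in\tau(C)$. If $(C,D;a,b)$ is linked then so is $(D,C;b,a)$, with the same gap and consistency. $G$ acts on linked pairs and preserves gap and consistency.

**Theorem 2.** Let $H$ be a group with a finite generating set. A finitely generated inverse subsemigroup $S$ of $Sz(H)$ is finitely presented if and only if the gaps of its obstructions are bounded.

**Example 4 ($FI_n$: no obstructions).** By Example 2, $C$ and $D$ are finite subtrees with a common vertex, so $C\cup D$ and $C\cap D$ are subtrees.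

**Example 5 (the long cycle: gaps unbounded).** In Section 4, the powers of $x$ in the tiles of the even and the odd path already give all $x^k$ with $0\le k\le 2N+3$, so $\tau(C)=A\setminus\{a\}$ and $\tau(D)=A\setminus\{b\}$. The edges of $\Gamma_A$ with tile in $A\setminus\{a\}$ are all but $\beta_1$, so $C$ is full; likewise $D$. The only edge of $\Delta$ in $E_b$ is $\beta_0$, and the only one in $E_a$ is $\beta_1$, so $C-b=D-a=\Delta\setminus\{\beta_0,\beta_1\}$ and the pair is linked with $p=1$. But $C\cap D=\Delta\setminus\{\beta_0,\beta_1\}$ is disconnected. This is an obstruction of gap $2N+2$, for every $N\ge2$. By Theorem 2 this $2$-generated inverse subsemigroup of $FI_2$ is not finitely presented.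

**Example 6 ($\langle x^2,x^3\rangle\le FI_1$: gaps at most $8$).** Let $(C,D;a,b)$ be an obstruction, $\tau(C)=[r,s]$, $\tau(D)=[r',s']$. The two intervals meet and neither contains the other, so after swapping if necessary $r<r'\le s<s'$, with $b\in[r,r'-1]$, $a\in[s+1,s']$ and $p\in[r',s]$.

First, $s-r'\le2$. Suppose $s-r'\ge3$. Then $C=\Gamma_{[r,s]}$ and $D=\Gamma_{[r',s']}$. An edge of $\Gamma_{[r,s']}$ in neither of them would have a tile meeting both $[r,r'-1]$ and $[s+1,s']$, so of length at least $s+1-(r'-1)\ge5$, which is impossible. So $C\cup D=\Gamma_{[r,s']}$ is full. Also $C\cap D=\Gamma_{[r',s]}$ is connected. The pair would be consistent.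

Second, $b\ge r'-3$. If $b\le r'-4$, then $b\le s-4$, so $C-b$ contains the connected graph $\Gamma_{[b+1,s]}$, which contains $p$ and the vertex $b+1<r'$. But $\mathrm{comp}_p(D-a)$ has no vertex below $r'$. By the mirror argument $a\le s+3$. Hence the gap is at most $s+3-(r'-3)\le 8$, and $S$ is finitely presented by Theorem 2, in accordance with the result of Oliveira and Silva for rank $1$.

The linking condition cannot be dropped here. The graphs $C=\Gamma_{[0,q]}$ and $D=\Gamma_{[q-2,2q]}$ with $q\ge3$ share vertices and have disconnected intersection (the edge $q-2\to q$ and the vertex $q-1$), and $a=2q$, $b=0$ are at distance $2q$. This pair is not linked for large $q$, by the bound just proved.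

## 6. A finite presentation forces long linked pairs to be consistent

Let $S=\mathrm{Inv}\langle Y\mid R\rangle$ with $R$ a finite set of true relations (Lemma 1), and let $K=\max\{\operatorname{diam}A_u:(u,v)\in R\}$, or $K=0$ if $R=\emptyset$. We show that every linked pair $(C,D;a,b)$ with $d(a,b)>K$ is consistent. Let $p$ be as in the definition and $s=\mathrm{comp}_p(C-b)=\mathrm{comp}_p(D-a)$.

**Step 1: glue $C$ and $D$ along $s$ only.** The purpose is to build a graph on which $S$ will be forced to act. Let $Q$ be the disjoint union of $C$ and $D$ with the two copies of $s$ identified, and $\theta:Q\to\Gamma$ the natural morphism; it is injective on $C$ and on $D$. $Q$ is connected.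

$Q$ is inverse. Suppose two distinct edges with the same label leave, or enter, the same vertex. They cannot both lie in $C$ or both in $D$, so one is from $C$, the other from $D$, and the vertex is in $s$. Their $\theta$-images have the same label and direction at the same vertex of $\Gamma$, so they are one edge $f$ lying in both $C$ and $D$. Then $a\notin\tau(f)$ and $b\notin\tau(f)$, so $f$ is an edge of $C-b$ at a vertex of $s$, hence $f\in s$. But then its two copies are identified in $Q$, a contradiction.

**Step 2: the relations of $R$ hold on $Q$.** Each letter of $\hat Y$ acts on $V(Q)$ by a partial injection, which gives a homomorphism from the free inverse semigroup on $Y$ to the symmetric inverse monoid on $V(Q)$. We show that it factors through $S$.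

Let $(u,v)\in R$ and let $u$ label a path in $Q$ from $q$ to $q'$. Put $h=\theta(q)$; the $\theta$-image of the path is $P=\pi_h(u)$. The set $\tau(P)=hA_u$ has diameter at most $K<d(a,b)$, so it misses $a$ or $b$. The situation is symmetric under exchanging $(C,b)$ and $(D,a)$; say it misses $a$. Then the path uses no edge mapped into $E_a$. Since $a\notin\tau(C)$, all edges of $Q$ over $E_a$ come from $D$; deleting them leaves $C$ and $D-a$ glued along $s$, which is a whole component of $D-a$. So the components of what remains are $C$ and the components of $D-a$ other than $s$. Our path lies in one of them, $N$, and $\theta$ is injective on $N$.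

We claim $\mathrm{cl}(P)\subseteq\theta(N)$. If $N=C$, this is (3). If $N$ is a component of $D-a$, then $\mathrm{cl}(P)\subseteq D$ by (3); its tiles lie in $\tau(P)$, which misses $a$, so $\mathrm{cl}(P)\subseteq D-a$; being connected and meeting $\theta(N)$, it lies in $\theta(N)$.

Since $[u]=[v]$, by (2) the path $\pi_h(v)$ has the same tile union and the same end as $\pi_h(u)$. It starts at $h$ and its tiles lie in $\tau(P)$, so $\pi_h(v)\subseteq\mathrm{cl}(P)\subseteq\theta(N)$. Lifting through the injective $\theta|_N$, we see that $v$ labels a path in $N$ from $q$ to $q'$. As $\operatorname{diam}A_v=\operatorname{diam}A_u$, the roles of $u$ and $v$ may be exchanged. So $u$ and $v$ induce the same partial injection, and $S$ acts on $V(Q)$.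

**Step 3: true relations make $\theta$ an isomorphism onto a full graph.** Let $w$ label a path in $Q$ from $p$ that first makes a closed tour at $p$ through all edges of $C$ and then traverses all edges of $D$. Put $A=\tau(\pi_p(w))=\tau(C)\cup\tau(D)$ and $\Delta=\mathrm{cl}(C\cup D)$; the graph $C\cup D$ is connected since both parts contain $p$.

Let $w'$ label a path in $\Delta$ from $p$. Its tiles lie in $A$, so by (2) $[ww^{-1}w'w'^{-1}]=[ww^{-1}]$: both walks from $p$ are closed and cover $A$. As $S$ acts on $V(Q)$ and $ww^{-1}$ fixes $p\in V(Q)$, the word $w'$ is readable in $Q$ from $p$. If $w',w''$ label paths in $\Delta$ from $p$ with the same end, then $[ww^{-1}w']=[ww^{-1}w'']$, so they lead from $p$ to the same vertex of $Q$. By Lemma 2 there is a morphism $\psi:\Delta\to Q$ with $\psi(p)=p$.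

The morphism $\theta\psi:\Delta\to\Gamma$ fixes $p$, so it is the inclusion. Since $\theta(Q)=C\cup D\subseteq\Delta$, the morphism $\psi\theta:Q\to Q$ is defined; it fixes $p$, so it is the identity. Hence $\theta$ is injective and its image is $\Delta$. So $C\cup D=\Delta$ is full. Moreover, a vertex or edge of $C\cap D$ has a copy in each half of $Q$ with the same $\theta$-image; by injectivity the copies coincide, so it lies in $s$. Thus $C\cap D=s$ is connected, and the pair is consistent. $\square$

## 7. Bounded gaps yield a finite presentation

Let $\kappa=\max_i\operatorname{diam}A_i$, and let $K\ge\kappa$ be such that every linked pair of gap $>K$ is consistent.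

**Step 1: write down the presentation and settle short relations.** The set $B=\{(A,g)\in S:\operatorname{diam}A\le2K\}$ is finite, as $1\in A$ and balls are finite. For $t\in B$ choose $c(t)\in\hat Y^+$ with $[c(t)]=t$. Let $R_K$ be the finite set of true relations
$$y=c([y])\ \ (y\in\hat Y),\qquad c(t)c(t')=c(tt')\ \ (t,t',tt'\in B),$$
and $M=\mathrm{Inv}\langle Y\mid R_K\rangle$. (Each $[y]$ lies in $B$, since $\operatorname{diam}A_y\le\kappa\le2K$.)

**Lemma 3.** If $\operatorname{diam}A_w\le2K$, then $w=c([w])$ in $M$. Hence all true relations $u=v$ with $\operatorname{diam}A_u\le2K$ hold in $M$.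

*Proof.* Induction on length; length $1$ is a defining relation. If $w=w'y$, then $A_{w'}\subseteq A_w$, so $[w'],[y],[w]\in B$ and $w=w'y=c([w'])c([y])=c([w])$ in $M$. $\square$

We show by induction on $|A_u|$ that **all** true relations $u=v$ hold in $M$; then $M\cong S$. For the rest of this section $A$ is a finite set with $\operatorname{diam}A>2K$, and we assume that all true relations $u=v$ with $|A_u|<|A|$ hold in $M$. We must prove those with $A_u=A$.

**Step 2: graphs that record products in $M$.** We want to replace computations in $M$ by reading words in a graph. For an idempotent $j\in M$ let $\Sigma=\Sigma_j$ have vertex set $\{x\in M:xx^{-1}=j\}$, and let $y\in\hat Y$ be readable from $x$, leading to $xy$, whenever $xyy^{-1}=x$. Then $xy$ is again a vertex, as $xyy^{-1}x^{-1}=xx^{-1}=j$. From $xy$ the letter $y^{-1}$ is readable, since $xyy^{-1}y=xy$, and leads back to $xyy^{-1}=x$. So $\Sigma$ is a $Y$-graph whose edges read $y_i$ forwards and $y_i^{-1}$ backwards. It is inverse: if $xy=x'y$ with $y$ readable from both, then $x=xyy^{-1}=x'yy^{-1}=x'$.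

A word $t$ is readable from $x$ iff $xtt^{-1}=x$, and then it leads to $xt$. Induct, with $t=t'y$. If $t$ is readable, then $xt't'^{-1}=x$ and $xt'yy^{-1}=xt'$, so $xtt^{-1}=xt'yy^{-1}t'^{-1}=xt't'^{-1}=x$. Conversely, let $xtt^{-1}=x$. Since $tt^{-1}\le t't'^{-1}$, we get $xt't'^{-1}=xtt^{-1}t't'^{-1}=xtt^{-1}=x$, so $t'$ is readable and leads to $xt'$. Commuting idempotents,
$$xt'=xtt^{-1}t'=xt'(yy^{-1})(t'^{-1}t')=xt'(t'^{-1}t')(yy^{-1})=xt'yy^{-1},$$
so $y$ is readable from $xt'$.

**Step 3: small patches extend to their closures.** This is how the induction hypothesis enters.

**Lemma 4.** Let $P\subseteq\Gamma$ be finite and connected with at least one edge and $|\tau(P)|<|A|$. Let $h\in V(P)$ and let $t$ label a path in $P$ from $h$ through all edges of $P$. If $t$ is readable in $\Sigma$ from $x$, there is a unique morphism $\mathrm{cl}(P)\to\Sigma$ with $h\mapsto x$.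

*Proof.* Let $t'$ label a path in $\mathrm{cl}(P)$ from $h$. By (1), (2) and (3), $[tt^{-1}t't'^{-1}]=[tt^{-1}]$, with first component $h^{-1}\tau(P)$ of size $<|A|$. So this relation holds in $M$, and
$$xt't'^{-1}=xtt^{-1}t't'^{-1}=xtt^{-1}=x.$$
Thus $t'$ is readable from $x$. If $t',t''$ label paths in $\mathrm{cl}(P)$ from $h$ with the same end, then $[tt^{-1}t']=[tt^{-1}t'']$, again with first component $h^{-1}\tau(P)$, so $tt^{-1}t'=tt^{-1}t''$ in $M$ and $xt'=xtt^{-1}t'=xtt^{-1}t''=xt''$. (One of $t',t''$ may be empty.) Apply Lemma 2. $\square$

Here is what we want from these graphs.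

**Lemma 5.** Let $A_w=A$, let $\Delta=\mathrm{cl}(\pi_1(w))$, which is the component of $1$ in $\Gamma_A$, and $\iota=ww^{-1}\in M$. If $w'$ labels a path in $\Delta$ from $1$, then $\iota w'w'^{-1}=\iota$ in $M$. If moreover this path is closed, then $\iota w'=\iota$.

If $|\tau(\Delta)|$ were smaller than $|A|$, Lemma 4 would give this at once. But $|\tau(\Delta)|=|A|$, so $\Delta$ must be assembled from smaller pieces.

**The direct attempt, and where it stops.** Cut $w$ at the letter $y$ at which the covered region first becomes all of $A$: $w=uy\cdots$, where $\pi_1(u)$ misses some point of $A$. Let $p$ be the end of $\pi_1(u)$ and $e$ the edge read by $y$ from $p$. Both $C=\mathrm{cl}(\pi_1(u))$ and $D=\mathrm{cl}(e)$ are small enough for Lemma 4, and the two morphisms to $\Sigma$ agree at $p$. If $C\cup D=\Delta$ and $C\cap D$ is connected, they glue to a morphism on $\Delta$ and we are done. For $FI_n$ this happens: $C$ is a subtree and $D$ one more edge at $p$. In general both conditions can fail.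

- *The union can be too small, even when $S$ is finitely presented.* In $\langle x^2,x^3\rangle$ take $w=y_1^r$ with $r\ge3$. Then $A=[0,2r]$, $C=\Gamma_{[0,2r-2]}$, $D$ is the single edge $2r-2\to2r$, and $\Delta=\Gamma_{[0,2r]}$. The edge $2r-3\to2r-1$ lies in $\Delta$ but not in $C\cup D$.
- *The intersection can be disconnected.* In Section 4 take $w=y_2y_1^Ny_2^{-1}y_1^{-N}$, a tour around $\Delta$. The last edge read, $e:1\to x^2$, is the only one whose tile contains $t$. So $C=\Delta\setminus e$, $D$ is the edge $e$, and $C\cap D$ consists of the two vertices $1$ and $x^2$. The two morphisms agree at $p=x^2$, and nothing forces them to agree at $1$.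

**The way past.** The piece $D$ was too small for no good reason. It only has to miss *some* point of $A$. Fix a point $b\in A$ far from the point $a$ missed by $C$, and let $D$ absorb everything that $C$ contains around $p$ and that avoids $b$; then let $C$ absorb everything around $p$ in $D$ that avoids $a$; and so on. When neither can grow, the parts around $p$ coincide, which is exactly the linking condition. In the example $w=y_1^r$ with $a=2r-1$ and $b=0$, one step turns $D$ into $\mathrm{cl}(D\cup\Gamma_{[1,2r-2]})=\Gamma_{[1,2r]}$; then $C\cup D=\Delta$ and $C\cap D=\Gamma_{[1,2r-2]}$ is connected. In general, the hypothesis on gaps makes the final gluing possible.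

**Step 4: choose $a$, $b$ and a starting pair.** Now we prove Lemma 5. Let $uy$ ($y\in\hat Y$) be the shortest prefix of $w$ with $\tau(\pi_1(uy))=A$. Since $\operatorname{diam}A>2K\ge\kappa$, one tile does not cover $A$, so $u$ is non-empty. Let $p$ be the end of $\pi_1(u)$ and $e$ the edge traversed by $y$ from $p$. Choose $a\in A\setminus\tau(\pi_1(u))$; then $a\in\tau(e)$. Choose $b\in A$ with $d(a,b)$ maximal. If $z,z'\in A$ realize the diameter, then $\operatorname{diam}A\le d(z,a)+d(a,z')\le2d(a,b)$, so $d(a,b)\ge\frac12\operatorname{diam}A>K\ge\kappa$. As $\operatorname{diam}\tau(e)\le\kappa$ and $a\in\tau(e)$, we get $b\notin\tau(e)$, and so $b\in\tau(\pi_1(u))$.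

Let $j=(uy)(uy)^{-1}\in M$, $\Sigma=\Sigma_j$ and $x=ju$. As $j(uy)(uy)^{-1}=j$, the word $uy$ is readable in $\Sigma$ from $j$, and $u$ leads to $x$. Since $uy$ is a prefix of $w$, $\iota\le j$, that is, $\iota=\iota j$.

Consider pairs $(C,D)$ of full subgraphs of $\Delta$ such that

$$\begin{aligned}&\pi_1(u)\subseteq C,\quad e\in D,\quad a\notin\tau(C),\quad b\notin\tau(D),\ \text{and there are morphisms}\\ &\varphi_C:C\to\Sigma,\ \ \varphi_D:D\to\Sigma\ \text{ with }\ \varphi_C(1)=j,\ \ \varphi_C(p)=\varphi_D(p)=x.\end{aligned}\tag{4}$$

Such pairs exist: take $C=\mathrm{cl}(\pi_1(u))$ and $D=\mathrm{cl}(e)$, which lie in $\Delta$ by (3). Here $\tau(C)=\tau(\pi_1(u))$ misses $a$ and $\tau(D)=\tau(e)$ misses $b$, so both have fewer than $|A|$ elements. Lemma 4 applies to $\pi_1(u)$ with $h=1$, image $j$, $t=u$, and then $\varphi_C(p)=ju=x$. It applies to $e$ with $h=p$, image $x$, $t=y$.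

**Step 5: a maximal pair is linked.** Choose a pair satisfying (4) with the total number of vertices and edges of $C$ and $D$ maximal; this is possible as $\Delta$ is finite. Put
$$s=\mathrm{comp}_p(C-b),\qquad s'=\mathrm{comp}_p(D-a).$$

*$s\subseteq s'$.* Let $D'=\mathrm{cl}(D\cup s)$; the graph $D\cup s$ is connected through $p$, so $D'$ is defined, and $D'\subseteq\Delta$ by (3). As $b\notin\tau(D)$ and no edge of $s$ is in $E_b$, we have $b\notin\tau(D\cup s)=\tau(D')$, so $|\tau(D\cup s)|<|A|$. A closed tour of $D$ at $p$ followed by a closed tour of $s$ at $p$ (empty if $s$ has no edge) is readable in $\Sigma$ from $x$: map the first by $\varphi_D$, which returns to $x$, and the second by $\varphi_C$. By Lemma 4 there is a morphism $D'\to\Sigma$ with $p\mapsto x$. So $(C,D')$ satisfies (4), and by maximality $D'=D$, that is, $s\subseteq D$. The edges of $s$ lie in $C$, so they avoid $E_a$; hence $s$ is a connected subgraph of $D-a$ containing $p$, and $s\subseteq s'$.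

*$s'\subseteq s$.* Let $C'=\mathrm{cl}(C\cup s')\subseteq\Delta$. As $a\notin\tau(C)$ and no edge of $s'$ is in $E_a$, $a\notin\tau(C')$ and $|\tau(C\cup s')|<|A|$. A closed tour of $C$ at $p$ followed by one of $s'$ is readable from $x$, by $\varphi_C$ and then $\varphi_D$, so Lemma 4 gives a morphism $C'\to\Sigma$ with $p\mapsto x$. On the connected graph $C$ it agrees with $\varphi_C$, so $1\mapsto j$. Thus $(C',D)$ satisfies (4), and maximality gives $s'\subseteq C$. The edges of $s'$ lie in $D$, so they avoid $E_b$; hence $s'\subseteq\mathrm{comp}_p(C-b)=s$.

So $s=s'$. Also $a\in\tau(e)\subseteq\tau(D)$ and $b\in\tau(\pi_1(u))\subseteq\tau(C)$. Thus $(C,D;a,b)$ is a linked pair, and its gap is $>K$.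

**Step 6: glue.** By the choice of $K$ the pair is consistent. Since $\tau(\pi_1(u))\cup\tau(e)=A=\tau(\Delta)$, we have $\tau(C\cup D)=A$. The graph $C\cup D$ is full and contains $1$, so it is the component of $1$ in $\Gamma_A$: $C\cup D=\Delta$. The graph $C\cap D$ is connected and contains $p$, and $\varphi_C$, $\varphi_D$ both send $p$ to $x$, so they agree on $C\cap D$. They glue to a morphism $\varphi:\Delta\to\Sigma$ with $\varphi(1)=j$.

If $w'$ labels a path in $\Delta$ from $1$, then $w'$ is readable in $\Sigma$ from $j$, so $jw'w'^{-1}=j$; if the path is closed, $jw'=j$. Multiplying on the left by $\iota=\iota j$ gives $\iota w'w'^{-1}=\iota$, respectively $\iota w'=\iota$. This proves Lemma 5. $\square$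

**Step 7: finish the induction.** Let $[w]=[w']$ with $A_w=A$. Both words determine the same $\Delta$, the component of $1$ in $\Gamma_A$, and both $\pi_1(w)$ and $\pi_1(w')$ lie in it. Lemma 5 applied to $w$ and to $w'$ gives $ww^{-1}\le w'w'^{-1}\le ww^{-1}$ in $M$, so $ww^{-1}=w'w'^{-1}$. The word $w'w^{-1}$ labels a closed path in $\Delta$ at $1$, as $g_w=g_{w'}$. So $ww^{-1}\cdot w'w^{-1}=ww^{-1}$, and
$$w'w^{-1}=w'w'^{-1}\,w'w^{-1}=ww^{-1}\,w'w^{-1}=ww^{-1},\qquad w=ww^{-1}w=w'w^{-1}w\le w'.$$
Symmetrically $w'\le w$, so $w=w'$ in $M$. This completes the induction: $S\cong\mathrm{Inv}\langle Y\mid R_K\rangle$, and Theorem 2 is proved. $\blacksquare$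

The proof gives more than finite presentability: *whenever $K\ge\kappa$ and every linked pair of gap $>K$ is consistent, $\mathrm{Inv}\langle Y\mid R_K\rangle$ presents $S$.* We use this in Section 9.

## 8. Bounded gaps in monadic second-order logic

Now let $S\le FI_n\le Sz(F)$, with $F=F(X)$ and $d$ the word metric for $X$. From the input words we compute the pairs $(A_i,g_i)$: the elements of $A_i$ are the reduced forms of the prefixes of the $i$-th word.

Monadic second-order (MSO) logic allows quantification over elements and over subsets of a structure. Rabin's theorem (Trans. AMS 141, 1969) states that the MSO theory of the full $k$-ary tree is decidable. MSO cannot measure unbounded distances directly, so we first remove the metric.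

**Step 1: trade "bounded gaps" for "a finite set".** Let $U=A_1\cup\dots\cup A_m$ and
$$\Lambda=\{b\in F:\text{ there is an obstruction }(C,D;a,b)\text{ with }a\in U\}.$$

**Lemma 6.** $S$ is finitely presented if and only if $\Lambda$ is finite.

*Proof.* If all gaps of obstructions are at most $K$, then $\Lambda$ lies in the $K$-neighborhood of the finite set $U$, so it is finite. Conversely, let $\Lambda$ be finite and $(C,D;a,b)$ an obstruction. Since $a\in\tau(D)$, there are $h\in G$ and $i$ with $a\in hA_i$. Translating the obstruction by $h^{-1}$ preserves its gap and puts $a$ in $U$ and $b$ in $\Lambda$. So the gap is at most $\max\{d(a',b'):a'\in U,\ b'\in\Lambda\}$. Apply Theorem 2. $\square$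

**Step 2: the Cayley tree has a decidable MSO theory.** Let $\mathbb T=(F;1,(R_x)_{x\in X})$ with $R_x=\{(g,gx):g\in F\}$. Take $k=2n$ and the full $k$-ary tree with successors $\sigma_x(v)=vx$, $x\in X\cup X^{-1}$. Its nodes are all words over $X\cup X^{-1}$. "$v$ is a prefix of $v'$" is MSO-definable (every set containing $v$ and closed under successors contains $v'$), so the set of reduced words is definable: no prefix has the form $\sigma_{x^{-1}}(\sigma_x(v))$. The element $1$ is the root. For reduced $g,h$ and $x\in X$, $R_x(g,h)$ holds iff $h=\sigma_x(g)$ (when $g$ does not end in $x^{-1}$) or $g=\sigma_{x^{-1}}(h)$ (when it does). So every MSO sentence about $\mathbb T$ translates effectively, and uniformly in $n$, into one about the full tree, with quantifiers restricted to reduced words.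

**Step 3: translate the vocabulary.** Each item below is MSO-definable in $\mathbb T$ by a formula computed from the input.

- $z'=zf$, for a fixed $f\in F$: compose the relations $R_x^{\pm1}$ along $f$. In particular each fixed element $f=1f$ is definable.
- $z\in G$: every set containing $1$ and closed under right multiplication by all $g_i^{\pm1}$ contains $z$.
- Call $g\ne h$ adjacent if $R_x(g,h)$ or $R_x(h,g)$ for some $x\in X$. A set $W$ is connected if it is non-empty and no set containing one but not all elements of $W$ is such that adjacent elements of $W$ are both in it or both outside it.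
- $\mathrm{Fin}(Z)$: there is a connected $W\supseteq Z\cup\{1\}$ containing no subset $V$ whose induced graph is a ray, that is, is connected with one vertex of degree $1$ and all others of degree $2$. This says exactly that $Z$ is finite. Such a $V$ is always infinite, because a finite graph has an even sum of degrees. If $Z$ is finite, take a finite connected $W\supseteq Z\cup\{1\}$. If $Z$ is infinite, any connected $W\supseteq Z$ induces an infinite connected locally finite graph; by König's lemma it contains a geodesic ray of that induced graph, and since non-consecutive vertices of a geodesic are not adjacent, its vertex set $V$ induces a ray.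
- A subgraph of $\Gamma$ is a tuple $\bar Z=(Z_0,\dots,Z_m)$ of subsets of $G$ such that $h\in Z_i$ with $i\ge1$ implies $h,hg_i\in Z_0$. Here $Z_0$ is the vertex set and $Z_i$ encodes the edges $(h,i)$. Unions, intersections and inclusions are taken componentwise.
- $\bar Z$ is connected: $Z_0\ne\emptyset$, and every non-empty $V\subseteq Z_0$ such that $h\in V\Leftrightarrow hg_i\in V$ for all $i$ and $h\in Z_i$ equals $Z_0$.
- $z\in\tau(\bar Z)$: $\bigvee_i\bigvee_{f\in A_i}\exists h\in Z_i\,(z=hf)$. Also $(h,i)\in E_a$: $\bigvee_{f\in A_i}a=hf$. So $\bar Z-a$ is definable.
- $\bar Z$ is full: $\mathrm{Fin}(Z_0)$, $\bar Z$ is connected, some $Z_i$ with $i\ge1$ is non-empty, and for all $h\in G$ and all $i$: if $hA_i\subseteq\tau(\bar Z)$ and ($h\in Z_0$ or $hg_i\in Z_0$), then $h\in Z_i$. The last clause says that no edge of $\Gamma_{\tau(\bar Z)}$ outside $\bar Z$ touches $\bar Z$, so the connected graph $\bar Z$ is a component.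
- $\mathrm{comp}_p(C-b)=\mathrm{comp}_p(D-a)$: there is a connected graph $s\ni p$ contained in $C-b$ and in $D-a$ such that every edge of $C-b$ or of $D-a$ incident with a vertex of $s$ lies in $s$.

**Step 4: decide.** From these pieces "linked pair", "consistent", "obstruction" and the set $\Lambda$ are MSO-definable; here $a\in U$ is the finite disjunction $\bigvee_{f\in U}a=f$. So "$\mathrm{Fin}(\Lambda)$" is an MSO sentence about $\mathbb T$, computed from the input. Deciding it by Rabin's theorem decides, by Lemma 6, whether $S$ is finitely presented. This proves the first half of Theorem 1.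

## 9. Computing the presentation, and other ambient semigroups

**The second half of Theorem 1.** Suppose that $S$ has been found to be finitely presented. For fixed $K$ the statement "every linked pair with $d(a,b)>K$ is consistent" is an MSO sentence, because $d(a,b)\le K$ is the finite disjunction of the formulas $b=af$ over $f\in F$ of length at most $K$. Test $K=\kappa,\kappa+1,\dots$ until the sentence is true; by Theorem 2 this happens. For this $K$, $\mathrm{Inv}\langle Y\mid R_K\rangle$ presents $S$ by Section 7.

It remains to compute $R_K$, that is, the set $B$ and the words $c(t)$. There are finitely many pairs $(A,g)$ with $1,g\in A$ and $\operatorname{diam}A\le2K$, and all can be listed. We have $(A,g)\in S$ iff the component $N$ of $1$ in $\Gamma_A$ has an edge, $g\in V(N)$ and $\tau(N)=A$. Necessity: if $(A,g)=[w]$ then by (1) the path $\pi_1(w)$ lies in $N$, covers $A$ and ends at $g$. Sufficiency: read a path in $N$ from $1$ to $g$ through all edges of $N$; by (1) its label has value $(A,g)$, and it serves as $c((A,g))$. The component $N$ is found by search from $1$: at a vertex $h$ already reached, test for each $i$ whether $hA_i\subseteq A$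 and whether $hg_i^{-1}A_i\subseteq A$. This completes the proof of Theorem 1. $\blacksquare$

For a group $H$ and a finite set $X=\{x_1,\dots,x_n\}$ of generators, let $\mathrm{Cay}(H,X)$ have an edge $(h,x_i)$ from $h$ to $hx_i$ for each $h$ and $i$. The Margolis–Meakin expansion is
$$M(H,X)=\{(P,g):P\text{ a finite connected subgraph of }\mathrm{Cay}(H,X),\ 1,g\in V(P)\},$$
with $(P,g)(P',g')=(P\cup gP',gg')$. A small example is $H=\mathbb Z$, $X=\{1\}$: $P$ is a finite segment of the integer line, containing $0$ and $g$.

**Theorem 3.**
(a) The criterion of Theorem 2 holds for finitely generated inverse subsemigroups of $Sz(H)$ for every finitely generated group $H$. If $H$ is virtually free, it is decidable whether a finitely generated inverse subsemigroup of $Sz(H)$ is finitely presented, and a finite presentation can be computed when it is.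
(b) If $H$ is virtually free and $X$ finite, the same decidability and computability hold for finitely generated inverse subsemigroups of $M(H,X)$.
(c) The same decidability and computability hold for finitely generated inverse submonoids of free inverse monoids, with monoid presentations.

*Proof of (a).* Sections 3, 5, 6 and 7 were carried out for arbitrary $H$. Let $H$ be virtually free (some free subgroup has finite index) with finite generating set $X$. By Muller and Schupp (Theoret. Comput. Sci. 37 (1985)) the MSO theory of the labelled Cayley graph of $H$ is decidable. We may use a constant for $1$: left multiplication acts transitively on vertices and preserves labels, so a statement about $1$ holds iff it holds for some vertex. The word problem of $H$ is solvable: a word $v$ represents $1$ iff the sentence "$zv=z$ for all $z$" is true. Lemma 6, the formulas of Section 8 and the computation above now apply with $F$ replaced by $H$ and with elements of the $A_i$ given by words. Note that the treatment of $\mathrm{Fin}$ in Section 8 used only local finiteness, not that the graph is a tree.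

*Proof of (b).* The map
$$(P,g)\mapsto\Big(\{(h,0):h\in V(P)\}\cup\{(h,i):(h,x_i)\in E(P)\},\ (g,0)\Big)\in Sz\big(H\times\mathbb Z/(n+1)\big)\tag{5}$$
is injective, since $P$ can be read off from the first component. It is a homomorphism, since left multiplication by $(g,0)$ sends $(h,i)$ to $(gh,i)$. The group $H\times\mathbb Z/(n+1)$ is virtually free, because a free subgroup of finite index in $H$ has finite index in it. Apply (a).

*Proof of (c).* The free inverse monoid of rank $n$ is $FI_n\cup\{1\}$, and non-empty words never represent $1$. Delete the identity from the generating set. If nothing is left, the monoid is trivial. Otherwise it is $T=S\cup\{1\}$, with $S\le FI_n$ generated by the remaining generators, indexed by $Y$, and $1\notin S$. The proof of Lemma 1 works for monoid presentations, with $\zeta_z$ and $\eta_y$ allowed to be empty; so if $T$ is finitely presented, it is so on $Y$ by finitely many true relations. No relation $v=1$ with $v$ non-empty is true in $T$. So, up to deleting the trivial relation $1=1$, all relations are between non-empty words. For a set $R$ of such relations, the class of $1$ in the free inverse monoid under the congruence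 generated by $R$ is $\{1\}$, so the inverse monoid presented by $\langle Y\mid R\rangle$ is $\mathrm{Inv}\langle Y\mid R\rangle\cup\{1\}$. Hence the monoid presentations of $T$ on $Y$ are exactly the semigroup presentations of $S$ on $Y$, and Theorem 1 applies. $\blacksquare$

## 10. Full expansions and the cycles of a Cayley graph

**Corollary 4.** Let $H$ be a group with finite generating set $X$. The inverse semigroup $M(H,X)\setminus\{1\}$ (the elements $(P,g)$ with at least one edge in $P$) is finitely presented if and only if the lengths of the simple cycles of $\mathrm{Cay}(H,X)$ are bounded.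

*Proof.* **Step 1: identify $\Gamma$ and the full graphs.** Use the embedding (5), with $y_i$ going to the image of the pair (edge $(1,x_i)$ with its endpoints, $x_i$). These elements generate: given $(P,g)$ with an edge in $P$, read a path in $P$ from $1$ to $g$ through all edges. Then $\Gamma=\mathrm{Cay}(H,X)$, where the vertex $h$ is $(h,0)$ and the edge $(h,i)$ has tile $\{(h,0),(hx_i,0),(h,i)\}$. For $i\ge1$, the point $(h,i)$ lies in the tile of the edge $(h,i)$ and in no other tile. So if $P$ is finite and connected with an edge, every edge with tile in $\tau(P)$ belongs to $P$; thus $\Gamma_{\tau(P)}=P$ and $P$ is full. For a linked pair, $C\cup D$ is finite and connected, hence full. So a linked pair is an obstruction iff $C\cap D$ is disconnected. Let $d$ be a word metric on $H\times\mathbb Z/(n+1)$ for some finite generating set.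

**Step 2: long cycles give obstructions of large gap.** Suppose simple cycles are unboundedly long, and let $K\ge0$. Let $Z$ be a simple cycle of length at least $3$ and greater than the size of a ball of radius $K$. Fix an edge $\alpha=(h,i)$ of $Z$ and put $a=(h,i)$. Distinct edges of $Z$ give distinct points, so some edge $\beta=(k,j)$ of $Z$ gives a point $b=(k,j)$ with $d(a,b)>K$; in particular $\beta\ne\alpha$. Let $C=Z\setminus\alpha$ and $D=Z\setminus\beta$. These are paths with at least two edges, so they are full. Since $a$ lies only in the tile of $\alpha$ and $b$ only in that of $\beta$, we have $a\in\tau(D)\setminus\tau(C)$, $b\in\tau(C)\setminus\tau(D)$ and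
$$C-b=D-a=C\cap D=Z\setminus\{\alpha,\beta\}.$$
So the pair is linked, with any vertex of $Z$ as $p$, and $C\cap D$ is disconnected. This is an obstruction of gap $>K$. As $K$ was arbitrary, Theorem 2 shows that the semigroup is not finitely presented.

**Step 3: an obstruction produces a simple cycle close to both $a$ and $b$.** Let all simple cycles have length at most $L$; loops and pairs of parallel edges count as cycles of length $1$ and $2$. Let $(C,D;a,b)$ be an obstruction, with $p$ and $s=\mathrm{comp}_p(C-b)=\mathrm{comp}_p(D-a)$. The edges of $C\cap D$ avoid $E_a\cup E_b$, since $a\notin\tau(C)$ and $b\notin\tau(D)$. So an edge of $C\cap D$ at a vertex of $s$ is an edge of $C-b$ and lies in $s$; thus $s$ is a component of $C\cap D$. As $C\cap D$ is disconnected, it has vertices outside $s$.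

Choose a shortest path $\gamma$ in $C$ from a vertex $r\in s$ to a vertex $z\in(C\cap D)\setminus s$, over all such $r,z$. It is simple. An inner vertex of $\gamma$ in $D$ would lie in $C\cap D$ and, whether in $s$ or not, would give a shorter path; so the inner vertices are not in $D$. No edge of $\gamma$ is in $D$: such an edge would have both endpoints in $D$, so it would join $r$ to $z$ within $C\cap D$ and put $z$ in $s$. Hence the first edge of $\gamma$ is an edge of $C$ at a vertex of $s$ that is not in $s=\mathrm{comp}_p(C-b)$, so it lies in $E_b$.

Choose a shortest path $\delta$ in $D$ from $z$ to $s$, ending at $r'\in s$. It is simple, has at least one edge, and meets $s$ only in $r'$. Its last edge is an edge of $D$ at a vertex of $s=\mathrm{comp}_p(D-a)$ and is not in $s$, so it lies in $E_a$.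

Let $\sigma$ be a simple path in $s$ from $r'$ to $r$, empty if $r=r'$. The inner vertices of $\gamma$ are outside $D$, while $\delta$ and $\sigma$ lie in $D$; and $\delta$ meets $s\supseteq\sigma$ only in $r'$. So $\gamma\delta\sigma$ repeats no vertex except its start, and since edges of $\gamma$ are not in $D$ and those of $\delta$ are, it is a simple cycle. Its length is at most $L$, and it contains an edge of $E_b$ and an edge of $E_a$. Walk along the cycle from the one to the other: at most $L$ edges are involved, and consecutive tiles share a vertex. So $d(a,b)\le Lc$, where $c$ is the maximal diameter of a tile. The gaps of obstructions are bounded, and by Theorem 2 the semigroup is finitely presented. $\blacksquare$
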